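\title{Short shifted convolution sums of Maass form coefficients in mean square}

\begin{abstract}
Let $t(n)$ be the normalized Hecke eigenvalues of a fixed Maass cusp form for the full modular group. We prove that
$\sum_{F<f\le 2F}\sum_{N<n\le 2N}\big|\sum_{L<l\le 2L}t(n+l)t(n+l+f)\big|^2\ll (N^2+NLF)(\log N)^{12}$
for $1\le L\le N$ and $F\le N/100$. This proves a conjecture from a paper of Suvitie. We also show that the term $NLF$ has the right order of magnitude when $N^{3/5+\varepsilon}\le F\le N/100$ and $L\le FN^{-\varepsilon}$. The proof rests on an exact spectral formula for a smoothed partial sum of $t(n)t(n+f)$, in which the smoothing is a convolution that can be inverted, on an average bound for triple products, and on a large sieve inequality for spectral windows of bounded length.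
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $u$ be a fixed non-holomorphic (Maass) cusp form for the full modular group that is an eigenfunction of all Hecke operators, and let $t(n)$ be its normalized Hecke eigenvalues; the definitions are recalled in Section~\ref{sec:setting}. The $t(n)$ are real, and they are bounded in mean square: $\sum_{n\le X}t(n)^2\ll X$. The shifted convolution problem asks for cancellation in sums of the products
\[
b_f(n)=t(n)t(n+f),\qquad f\ge 1 .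
\]
We consider sums of about $L$ consecutive terms near $N$, in mean square over the starting point and over the shift:
\[
\mathcal S(N,L,F)=\sum_{f\sim F}\ \sum_{n\sim N}\Big|\sum_{l\sim L}b_f(n+l)\Big|^2 .
\]
Here $m\sim M$ means that the integer $m$ satisfies $M<m\le 2M$. The letter $\varepsilon$ denotes an arbitrarily small positive number, not necessarily the same at each occurrence, and implied constants may depend on $u$ and on $\varepsilon$.

What should one expect? When the square is opened, the diagonal consists of about $NLF$ terms $t(n+l)^2t(n+l+f)^2$, each of constant size on average. So $NLF$ is the natural guess; it amounts to square-root cancellation in the typical inner sum. When $L=1$ the inner sum has one term, and the mean square bound for $t(n)$, used twice, gives $\mathcal S(N,1,F)\ll N(N+F)$. For general $L\le N$ the Cauchy--Schwarz inequality reduces to this case and gives $L^2N(N+F)$. A known result of Jutila saves one factor $L$: for $N,F\ge1$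 and $1\le L\le N$,
\begin{equation}\label{eq:jutila}
\sum_{0\leq f\leq F}\sum_{1\leq n\leq N}\Big|\sum_{1\leq l\leq L} t(n+l)t(n+f+l)\Big|^{2}\ll (N+F)^{1+\varepsilon}NL .
\end{equation}
This matches the guess when $F\gg N$, while for smaller $F$ it gives $N^{2+\varepsilon}L$. For the Fourier coefficients $a(n)$ of a fixed holomorphic cusp form of weight $k$ for the full modular group more is known: for $N\ge1$, $1\le L\le N$ and $1\le F\ll N^{1-\varepsilon}$,
\[
\sum_{f\sim F}\sum_{n\sim N}\Big|\sum_{l\sim L}a(n+l)\overline{a(n+l+f)}\Big|^{2}\ll N^{2k+\varepsilon}+N^{2k-1+\varepsilon}LF .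
\]
Dividing by $N^{2k-2}$, the factor that the normalization $a(n)n^{-(k-1)/2}$ removes, one arrives at the following conjecture, posed in \cite{Suvitie}: \emph{for $N\ge1$, $1\le L\le N$ and $1\le F\ll N^{1-\varepsilon}$,}
\begin{equation}\label{eq:conj}
\mathcal S(N,L,F)\ll N^{2+\varepsilon}+N^{1+\varepsilon}LF .
\end{equation}
It gives square-root cancellation on average as soon as $LF\ge N$. We prove it with a power of $\log N$ in place of $N^\varepsilon$.

\begin{theorem}\label{thm:main}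
For $N\ge100$, $1\le L\le N$ and $\frac12\le F\le N/100$,
\[
\mathcal S(N,L,F)\ll (N^2+NLF)(\log N)^{12}.
\]
\end{theorem}

The value $F=\frac12$ selects the single shift $f=1$. With $L=N$ the theorem then says that $\sum_{l\sim N}t(n+l)t(n+l+1)$ has root mean square $O(N^{1/2}\log^6N)$ over $n\sim N$.

\begin{corollary}\label{cor:conj}
The conjecture \eqref{eq:conj} is true.
\end{corollary}

\begin{proof}
Let $1\le F\le CN^{1-\varepsilon}$. If $N\ge100$ and $F\le N/100$, apply Theorem~\ref{thm:main}. Otherwise $N<100$ or $N^\varepsilon<100C$. Then $N$, $L$, $F$ are bounded, the left side of \eqref{eq:conj} is bounded, and the right side is at least $1$.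
\end{proof}

\begin{corollary}\label{cor:allF}
For $N,F\ge1$ and $1\le L\le N$, $\ \mathcal S(N,L,F)\ll (NF)^{\varepsilon}(N^2+NLF)$.
\end{corollary}

\begin{proof}
If $F\le N/100$, then $N\ge100$ and Theorem~\ref{thm:main} applies. If $F>N/100$, write the sum over $l\sim L$ as the difference of the sums over $l\le 2L$ and $l\le L$, and apply \eqref{eq:jutila} with the parameters $(2N,2L,2F)$ and $(2N,L,2F)$ in place of $(N,L,F)$. This gives $\mathcal S\ll(N+F)^{1+\varepsilon}NL\ll(NF)^\varepsilon NLF$.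
\end{proof}

In a wide range the term $NLF$ cannot be improved in order of magnitude.

\begin{theorem}\label{thm:lower}
Fix $0<\varepsilon<\frac1{10}$. There are $c,N_1>0$ such that $\mathcal S(N,L,F)\ge c\,NLF$ whenever $N\ge N_1$, $N^{3/5+\varepsilon}\le F\le N/100$ and $1\le L\le FN^{-\varepsilon}$.
\end{theorem}

Theorem~\ref{thm:lower} is deduced from Theorem~\ref{thm:main} and is not used in its proof. We make no claim about the optimality of the term $N^2$ when $LF<N$.

\section{The form and the spectral expansion}\label{sec:setting}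

Let $\mathbb H$ be the upper half-plane, $z=x+iy$, $d\mu=dx\,dy/y^2$, $\Delta=-y^2(\partial_x^2+\partial_y^2)$, $e(x)=e^{2\pi ix}$. Let $\Gamma=\mathrm{PSL}_2(\mathbb Z)$, let $\Gamma_\infty$ be the subgroup of integer translations, and let $\mathcal F=\{|x|\le\frac12,\ |z|\ge1\}$ be the standard fundamental domain. It has area $\pi/3$, and $y\ge\sqrt3/2$ on $\mathcal F$. Put $\langle\phi_1,\phi_2\rangle=\int_{\mathcal F}\phi_1\overline{\phi_2}\,d\mu$. We use \emph{unfolding}: if $\psi$ is $1$-periodic and integrable on the strip $0\le x\le 1$, then $\int_{\mathcal F}\sum_{\gamma\in\Gamma_\infty\backslash\Gamma}\psi(\gamma z)\,d\mu=\int_0^\infty\!\int_0^1\psi\,d\mu$.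

A Maass cusp form is a $\Gamma$-invariant square-integrable eigenfunction $v$ of $\Delta$ with $\int_0^1v(x+iy)\,dx=0$ for all $y$. It is bounded, and it decays exponentially with all its derivatives as $y\to\infty$. Its eigenvalue is at least $3\pi^2/2$. Indeed, $\mathcal F$ and its image under $z\mapsto-1/z$ cover the half-strip $\mathcal H=\{|x|\le\frac12,\ y\ge\sqrt3/2\}$, the Dirichlet integral is conformally invariant, and $v$ has no constant term; so if $\Delta v=\lambda v$, then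
\[
2\lambda\|v\|^2\ge\int_{\mathcal H}|v_x|^2\,dx\,dy\ge4\pi^2\int_{\mathcal H}|v|^2\,dx\,dy\ge3\pi^2\int_{\mathcal H}|v|^2\,d\mu\ge3\pi^2\|v\|^2 .
\]
Writing $\lambda=\frac14+\kappa^2$, we may therefore take $\kappa$ real and $\kappa>1$.

Our form $u$ has eigenvalue $\frac14+r^2$ with $r>0$ and satisfies $T_nu=t(n)u$ for the self-adjoint operators $T_nu(z)=n^{-1/2}\sum_{ad=n}\sum_{0\le b<d}u((az+b)/d)$. Its Fourier coefficients satisfy $\rho(\pm n)=\rho(\pm1)t(n)$ for $n\ge1$. Replacing $u(z)$ by whichever of $u(z)\pm u(-\bar z)$ is non-zero does not change the $t(n)$, and after scaling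
\begin{equation}\label{eq:u}
u(z)=\sqrt y\sum_{n\ne0}t(n)K_{ir}(2\pi|n|y)e(nx),\qquad t(1)=1,\quad t(-n)=\epsilon_ut(n),\quad \epsilon_u=\pm1,
\end{equation}
with $t(n)$ real. Thus $u$ is real or purely imaginary, and
\[
\Phi:=|u|^2=\epsilon_uu^2 .
\]

Let $u_j=\sqrt y\sum_{n\ne0}\rho_j(n)K_{i\kappa_j}(2\pi|n|y)e(nx)$ run through an orthonormal basis of Maass cusp forms, with eigenvalues $\frac14+\kappa_j^2$. Let $E_t(z)=E(z,\frac12+it)$, $t\in\mathbb R$, be the Eisenstein series, the continuation of $E(z,s)=\sum_{\gamma\in\Gamma_\infty\backslash\Gamma}(\operatorname{Im}\gamma z)^s$. It has eigenvalue $\frac14+t^2$, and for $f\ne0$ its $f$-th Fourier coefficient is $\sqrt y\,\rho_t(f)K_{it}(2\pi|f|y)$ with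
\begin{equation}\label{eq:rhot}
\rho_t(f)=\frac{2\pi^{1/2+it}|f|^{it}\sigma_{-2it}(|f|)}{\Gamma(\frac12+it)\zeta(1+2it)},\qquad \sigma_s(n)=\sum_{d\mid n}d^s .
\end{equation}
On $\mathcal F$ one has $E_t(z)\ll y^{1/2}$, locally uniformly in $t$. Since $\operatorname{Im}\gamma z\le\max(y,1/y)$ for all $\gamma\in\Gamma$, it follows that $E_t(z)\ll_t y^{1/2}+y^{-1/2}$ on $\mathbb H$.

To treat both parts of the spectrum at once, let $(\Lambda,\nu)$ be the disjoint union of the set of indices $j$, with counting measure, and the line $\mathbb R\ni t$, with measure $dt/4\pi$. For $\lambda\in\Lambda$ let $u_\lambda$, $\rho_\lambda$, $\kappa_\lambda$ be $u_j$, $\rho_j$, $\kappa_j$ or $E_t$, $\rho_t$, $|t|$. The spectral theorem for $\Delta$, in the form of Parseval's identity, states that for bounded $\Gamma$-invariant $\phi_1,\phi_2$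
\begin{equation}\label{eq:parseval}
\langle\phi_1,\phi_2\rangle=\frac3\pi\langle\phi_1,1\rangle\overline{\langle\phi_2,1\rangle}+\int_\Lambda\langle\phi_1,u_\lambda\rangle\overline{\langle\phi_2,u_\lambda\rangle}\,d\nu .
\end{equation}
Finally put
\[
c_\lambda=\langle\Phi,u_\lambda\rangle,\qquad \Lambda_k=\{\lambda:k\le\kappa_\lambda<2k\}\quad(k\ge1),\qquad a_f(n)=\frac{b_f(n)}{\sqrt{n(n+f)}} .
\]

\section{The idea in a model case}\label{sec:model}

The products $t(n)t(n+f)$ appear in the $f$-th Fourier coefficient of $\Phi=u\bar u$,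
\begin{equation}\label{eq:Phif}
\Phi_f(y)=\int_0^1\Phi(x+iy)e(-fx)\,dx=y\sum_{m\ne0,-f}t(m)t(m+f)K_{ir}(2\pi|m|y)K_{ir}(2\pi|m+f|y),
\end{equation}
and the spectral expansion of $\Phi$ gives a second expression, $\Phi_f(y)=\sqrt y\int_\Lambda c_\lambda\rho_\lambda(f)K_{i\kappa_\lambda}(2\pi fy)\,d\nu$. The difficulty is that the weight in \eqref{eq:Phif} is forced on us, whereas we want to pick out $L$ consecutive terms near $N$. The remedy is to read both expressions as Laplace transforms in $y$. This section is a heuristic and is not used in the proofs.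

Replace the order $ir$ by $\frac12$. No cusp form for $\Gamma$ has this parameter, but everything becomes explicit, because $K_{1/2}(v)=\sqrt{\pi/2v}\,e^{-v}$. Then
\[
K_{1/2}(2\pi ay)K_{1/2}(2\pi by)=\frac{e^{-2\pi(a+b)y}}{4y\sqrt{ab}}=\frac{\pi}{2\sqrt{ab}}\int_{a+b}^\infty e^{-2\pi yX}\,dX .
\]
The terms $m=n>0$ and $m=-n-f$ of \eqref{eq:Phif} are equal and have $a+b=2n+f$. The terms with $-f<m<0$ have $a+b=f$. Hence $\Phi_f(y)/(\pi y)=\int_f^\infty e^{-2\pi yX}B_f(X)\,dX$, where
\[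
B_f(X)=\sum_{2n+f<X}a_f(n)+(\text{a constant depending on }f).
\]
On the spectral side, $y^{-1/2}K_{i\kappa}(2\pi fy)$ is the Laplace transform of $\pi f^{-1/2}\mathcal P_\kappa(X/f)$ on $X>f$, where $\mathcal P_\kappa=P_{-1/2+i\kappa}$ is a Legendre function (Lemma~\ref{lem:laplace}). Removing the Laplace transforms, we obtain formally a spectral expansion of the sharp partial sums,
\[
B_f(X)=f^{-1/2}\int_\Lambda c_\lambda\rho_\lambda(f)\mathcal P_{\kappa_\lambda}(X/f)\,d\nu .
\]

Now count. Let $X\asymp N$ and $X/f=\cosh\eta$. If $f$ is small compared with $N$, then $\mathcal P_\kappa(\cosh\eta)$ is a sum of two waves $\kappa^{-1/2}e^{-\eta/2}e^{\pm i\kappa\eta}$, up to bounded factors (see \eqref{eq:waves}), and $f^{-1/2}e^{-\eta/2}\asymp N^{-1/2}$. So the block $\Lambda_k$ contributes $N^{-1/2}\int_{\Lambda_k}d_\lambda\rho_\lambda(f)e^{\pm i\kappa_\lambda\eta}\,d\nu$ with $d_\lambda\approx c_\lambda k^{-1/2}$. Two bounds control this. Lemma~\ref{lem:meansquare} bounds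 the mean square of the integral over $f\sim F$ and over $\eta$ in a unit interval by $(k+F)\int_{\Lambda_k}|d_\lambda|^2e^{\pi\kappa_\lambda}\,d\nu$, and Lemma~\ref{lem:triple} bounds $\int_{\Lambda_k}|c_\lambda|^2e^{\pi\kappa_\lambda}\,d\nu$ by a power of $\log k$. Up to logarithms the block has mean square $N^{-1}(1+F/k)$. A sum of $L$ consecutive terms is $B_f(X+2L)-B_f(X)$. This moves $\eta$ by $h\asymp L/N$ and inserts the factor $e^{\pm i\kappa h}-1$, of size $\min(1,kh)$. Since $\min(1,kh)^2/k\le h$, each block contributes at most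
\[
N^{-1}\min(1,kh)^2(1+F/k)\le N^{-1}(1+hF).
\]
Frequencies $k\gg N$ should not matter, since the jumps of $B_f$ are about $1/N$ apart in $\eta$ and $B_f$ can be smoothed at that scale; so $O(\log N)$ dyadic blocks remain. Multiplying by $N^2$ to pass from $a_f$ to $b_f$, and by $N$ because $N$ values of $n$ fill an $\eta$-interval of bounded length, we get $N^2(1+hF)\asymp N^2+NLF$. The term $N^2$ comes from the $k$ in the factor $k+F$, and the term $NLF$ from the $F$.

For the true order $ir$ the step function $\mathbf 1_{X>a+b}$ is replaced by a Legendre function of order $-\frac12+ir$. What saves the argument is that in the variable $\tau=\log(X^2-f^2)$ these functions are, for all $n$ and $f$, translates of a single function $p$ with a jump of height $1$ at the origin. So the exact formula (Section~\ref{sec:exact}) concerns the convolution of $p$ with the measure $\sum_na_f(n)\delta_{\log4n(n+f)}$, and $p$ has a convolution inverse that is a derivative plus harmless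 terms (Section~\ref{sec:smooth}); in the model $p$ is the step function and the inverse is exactly the derivative. Sections~\ref{sec:triple} and \ref{sec:sieve} prove the two mean value bounds, Section~\ref{sec:spectral} makes the count rigorous for smoothed sums, Section~\ref{sec:sharp} passes to sharp sums, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.

\section{Special functions and three elementary bounds}\label{sec:tools}

\subsection*{Bessel and gamma functions}
For real $\kappa$ and $v>0$,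
\begin{equation}\label{eq:K}
K_{i\kappa}(v)=\int_0^\infty e^{-v\cosh s}\cos(\kappa s)\,ds=\frac12\int_{\mathbb R}e^{-v\cosh s+i\kappa s}\,ds ,
\end{equation}
so $K_{i\kappa}(v)$ is real and even in $\kappa$. For fixed $r>0$, $K_{ir}(w)$ is near $0$ a combination of $w^{\pm ir}$ times entire functions, and $K_{ir}(w)=\sqrt{\pi/2w}\,e^{-w}(1+O(1/|w|))$ as $w\to\infty$ in $|\arg w|\le3\pi/4$. For real $k,\kappa$ and $s>0$,
\begin{equation}\label{eq:KK}
\int_0^\infty v^{s-1}K_{ik}(v)K_{i\kappa}(v)\,dv=\frac{2^{s-3}}{\Gamma(s)}\Big|\Gamma\Big(\frac{s+i(k+\kappa)}2\Big)\Big|^2\Big|\Gamma\Big(\frac{s+i(k-\kappa)}2\Big)\Big|^2 .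
\end{equation}
We also use $|\Gamma(1+iy)|^2=\pi y/\sinh\pi y$ and $|\Gamma(\frac12+iy)|^2=\pi/\cosh\pi y$.

\subsection*{Legendre functions}
For real $\kappa$ let $\mathcal P_\kappa=P_{-1/2+i\kappa}$. It is holomorphic on $\mathbb C\setminus(-\infty,-1]$, and with $(a)_m=a(a+1)\cdots(a+m-1)$,
\begin{equation}\label{eq:hyp}
\mathcal P_\kappa(1-2\xi)={}_2F_1(\tfrac12+i\kappa,\tfrac12-i\kappa;1;\xi)=\sum_{m\ge0}p_m(\kappa)\xi^m,\qquad p_m(\kappa)=\frac{\prod_{l<m}\big((l+\frac12)^2+\kappa^2\big)}{(m!)^2},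
\end{equation}
the series converging for $|\xi|<1$. It is the solution of
\begin{equation}\label{eq:ode}
\big((x^2-1)\mathcal P_\kappa'\big)'=-(\tfrac14+\kappa^2)\mathcal P_\kappa
\end{equation}
that is regular at $x=1$ with value $1$. In geodesic polar coordinates the radial part of $-\Delta$ is the operator on the left of \eqref{eq:ode}, with $x=\cosh s$. Hence, if $\Delta v=(\frac14+\kappa^2)v$, the mean of $v$ over the hyperbolic circle of radius $s$ about $z$ equals $\mathcal P_\kappa(\cosh s)v(z)$.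

We need Laplace's integral, for real $\eta$, and two integrals of Mehler type, for $\eta>0$ and $0<\vartheta<\pi$:
\begin{align}
\mathcal P_\kappa(\cosh\eta)&=\frac1\pi\int_0^\pi(\cosh\eta+\sinh\eta\cos\phi)^{-1/2+i\kappa}\,d\phi,\label{eq:laplaceint}\\
\mathcal P_\kappa(\cosh\eta)&=\frac{\sqrt2}\pi\int_0^\eta\frac{\cos\kappa\phi\,d\phi}{\sqrt{\cosh\eta-\cosh\phi}},\qquad
\mathcal P_\kappa(\cos\vartheta)=\frac{\sqrt2}\pi\int_0^\vartheta\frac{\cosh\kappa\phi\,d\phi}{\sqrt{\cos\phi-\cos\vartheta}} .\label{eq:mehler}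
\end{align}
From \eqref{eq:laplaceint},
\begin{equation}\label{eq:Pbound}
|\mathcal P_\kappa(x)|\le\mathcal P_0(x)\le1\quad(x\ge1),\qquad \mathcal P_0(x)\ll x^{-1/2}\log x\quad(x\ge2).
\end{equation}
For $\mathcal P_0\le1$ use the Cauchy--Schwarz inequality and $\frac1\pi\int_0^\pi(\cosh\eta+\sinh\eta\cos\phi)^{-1}d\phi=1$. For the last bound write the base as $e^{-\eta}+\sinh\eta\,(1+\cos\phi)$; with $\psi=\pi-\phi$ the integrand is $\ll\min(e^{\eta/2},e^{-\eta/2}/\psi)$, whose integral is $\ll\eta e^{-\eta/2}$.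

Two expansions at infinity will be used, both for $\kappa>0$. The first displays the oscillation uniformly in $\kappa$. The relation $P_\nu=\pi^{-1}\tan(\pi\nu)(Q_\nu-Q_{-\nu-1})$ and the series $Q_\nu(\cosh\eta)=\sqrt\pi\,\frac{\Gamma(\nu+1)}{\Gamma(\nu+3/2)}e^{-(\nu+1)\eta}{}_2F_1(\frac12,\nu+1;\nu+\frac32;e^{-2\eta})$ for the Legendre function of the second kind give, for $\eta>0$,
\begin{equation}\label{eq:waves}
\mathcal P_\kappa(\cosh\eta)=\sum_\pm C_\pm(\kappa)\sum_{m\ge0}\beta_m^\pm(\kappa)e^{-(\frac12+2m)\eta\pm i\kappa\eta},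
\end{equation}
\[
C_\pm(\kappa)=\frac{\Gamma(\pm i\kappa)}{\sqrt\pi\,\Gamma(\frac12\pm i\kappa)},\qquad \beta_m^\pm(\kappa)=\frac{(\frac12)_m(\frac12\mp i\kappa)_m}{m!\,(1\mp i\kappa)_m}.
\]
Here $|C_\pm(\kappa)|^2=\coth(\pi\kappa)/(\pi\kappa)$, and $|\beta_m^\pm|\le1$ factor by factor. The second expansion is in pure powers of $e^x$ and is needed for the fixed parameter $r$ only. The connection formula for ${}_2F_1(a,b;1;z)$ at $z=\infty$, which requires $a-b=2ir\notin\mathbb Z$, gives for $x>0$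
\begin{equation}\label{eq:powers}
\mathcal P_r(2e^x+1)=\sum_\pm\gamma_\pm\sum_{j\ge0}\omega_j^\pm e^{-(\frac12\pm ir+j)x},\qquad \omega_j^\pm=\frac{(-1)^j(\frac12\pm ir)_j^2}{(1\pm2ir)_j\,j!},
\end{equation}
with constants $\gamma_\pm$. Since $|\omega^\pm_{j+1}/\omega^\pm_j|\to1$, we have $\omega_j^\pm\ll(11/10)^j$.

\subsection*{Three elementary bounds}
The only arithmetic information about $t(n)$ in the proof of Theorem~\ref{thm:main}, apart from the invariance of $u$, is contained in the first two bounds below. Both express that $u$ is bounded, which is where cuspidality enters.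

\begin{lemma}\label{lem:basic}
Uniformly for $X\ge1$, $\alpha\in\mathbb R$, $Y>0$ and $z\in\mathbb H$,
\begin{align}
\sum_{n\le X}t(n)e(n\alpha)&\ll X^{1/2}\log2X,\label{eq:W}\\
\sum_{n\le X}t(n)^2&\ll X,\label{eq:RS}\\
\#\{\gamma\in\Gamma_\infty\backslash\Gamma:\operatorname{Im}\gamma z\ge Y\}&\ll1+1/Y.\label{eq:C}
\end{align}
\end{lemma}

\begin{proof}
Fix $C\ge1$ with $K_{ir}(v)>0$ for $v\ge\pi C$, and put $y=C/X$. The function $w(v)=1/K_{ir}(2\pi Cv)$ is smooth on $[\frac12,1]$, and $w(m/X)K_{ir}(2\pi my)=1$ for $X/2<m\le X$. With $\mathcal K(x)=\sum_{X/2<m\le X}w(m/X)e(mx)$, the expansion \eqref{eq:u} gives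
\[
\sum_{X/2<n\le X}t(n)e(n\alpha)=y^{-1/2}\int_0^1u(\alpha-x+iy)\mathcal K(x)\,dx .
\]
By partial summation $\mathcal K(x)\ll\min(X,\|x\|^{-1})$, where $\|x\|$ is the distance to the nearest integer, so $\int_0^1|\mathcal K|\ll\log2X$. Since $u$ is bounded, the sum is $\ll X^{1/2}\log 2X$, and \eqref{eq:W} follows by summing over $X,X/2,X/4,\dots$. Next, $y\sum_{X/2<n\le X}t(n)^2K_{ir}(2\pi ny)^2\le\int_0^1|u(x+iy)|^2dx\ll1$, and $K_{ir}\gg1$ on $[\pi C,2\pi C]$; a dyadic summation gives \eqref{eq:RS}.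

In \eqref{eq:C} the count depends only on the orbit of $z$, so let $y\ge\sqrt3/2$. We count bottom rows $\pm(c,d)$ with $(cx+d)^2+c^2y^2\le y/Y$. The case $c=0$ contributes at most one coset. If some $c\ge1$ occurs, then $c\le(yY)^{-1/2}$, so $yY\le1$, and each $c$ admits at most $1+2(y/Y)^{1/2}$ values of $d$. The total is at most $(yY)^{-1/2}+2/Y\le(yY)^{-1}+2/Y\ll1/Y$.
\end{proof}

\section{Triple products on average}\label{sec:triple}

The coefficients $\rho_\lambda(f)$ will be controlled only with the weight $e^{-\pi\kappa_\lambda/2}$ (Lemma~\ref{lem:sieve}), so we need the opposite weight for the triple products $c_\lambda=\langle|u|^2,u_\lambda\rangle$, with essentially no loss.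

\begin{lemma}\label{lem:triple}
For $K\ge2$, $\ \displaystyle\int_{\kappa_\lambda\le K}|c_\lambda|^2e^{\pi\kappa_\lambda}\,d\nu\ll\log^8(2K)$.
\end{lemma}

The circle shows the mechanism. If $\phi=\sum c_ne^{inx}$ is real on $\mathbb R$ and holomorphic in $|\operatorname{Im}\zeta|<\pi/2$, then $\frac1{2\pi}\int_0^{2\pi}\phi(x+i\theta)\phi(x-i\theta)\,dx=\sum|c_n|^2\cosh2n\theta$, and the choice $\theta=\pi/2-1/K$ bounds $\sum_{|n|\le K}|c_n|^2e^{\pi|n|}$ by the size of $\phi$ near the edge of the strip. On $\Gamma\backslash\mathbb H$ the correlation of $\Phi$ at distance $s$ has the expansion $\int|c_\lambda|^2\mathcal P_{\kappa_\lambda}(\cosh s)\,d\nu$, and we continue it to imaginary $s$.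

\begin{proof}
\emph{Step 1: continuation of $u$.} We regard $z$ and $\bar z$ in \eqref{eq:u} as independent variables. For $z_1,z_2\in\mathbb H$, $z_i=x_i+iy_i$, put $Y=(z_1-\bar z_2)/2i$ and $\hat x=(z_1+\bar z_2)/2$. Then $\operatorname{Re}Y=(y_1+y_2)/2>0$, $\hat x+iY=z_1$ and $\hat x-iY=\bar z_2$. Let $Q(w)=w^{1/2}e^{2\pi w}K_{ir}(2\pi w)$. On $\operatorname{Re}w>0$ we have $|Q(w)|+|wQ'(w)|\ll1$: near $0$ by the shape of $K_{ir}$, and near $\infty$ because $Q(w)=\frac12+O(1/|w|)$ in a larger sector, so that $Q'(w)\ll|w|^{-2}$ by Cauchy's estimate. Define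
\[
V(z_1,z_2)=\sum_{n\ne0}t(n)Y^{1/2}K_{ir}(2\pi|n|Y)e(n\hat x)=\sum_{n\ge1}\frac{t(n)}{\sqrt n}Q(nY)\big[e(nz_1)+\epsilon_u\,e(-n\bar z_2)\big].
\]
Since $|e(nz_1)|=e^{-2\pi ny_1}$ and $|e(-n\bar z_2)|=e^{-2\pi ny_2}$, the series converges locally uniformly, $V$ is holomorphic in $(z_1,\bar z_2)$, and $V(z,z)=u(z)$. For $\gamma\in\Gamma$ the difference $V(\gamma z_1,\gamma z_2)-V(z_1,z_2)$ is again holomorphic in $(z_1,\bar z_2)$, as $\gamma$ has real entries, and it vanishes for $z_1=z_2$. A power series $\sum d_{jl}\,\zeta^j\bar\zeta^{\,l}$ that vanishes for all small $\zeta$ has all $d_{jl}=0$. Hence $V(\gamma z_1,\gamma z_2)=V(z_1,z_2)$.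

The weight $X^{-1/2}Q(XY)e^{-2\pi Xy_i}$ has $X$-derivative $\ll X^{-3/2}(1+Xy_i)e^{-2\pi Xy_i}\ll X^{-3/2}e^{-Xy_i}$. Partial summation with \eqref{eq:W} gives
\[
|V(z_1,z_2)|\ll\sum_{i=1,2}\int_1^\infty\frac{\log2X}{X}e^{-Xy_i}\,dX\ll\sum_{i=1,2}\log^2(2+1/y_i).
\]

\emph{Step 2: continuation along geodesics.} Let $G=\mathrm{PSL}_2(\mathbb R)$. For $g\in G$ and $|\operatorname{Im}\zeta|<\pi/2$ put $v_g(\zeta)=V(g(ie^\zeta),g(ie^{\bar\zeta}))$. The conjugate of the second point is $g(-ie^\zeta)$, so $v_g$ is holomorphic. Also $v_{\gamma g}=v_g$ for $\gamma\in\Gamma$, and $v_g(\zeta)=u(g(ie^\zeta))$ for real $\zeta$. If $\operatorname{Im}\zeta=\theta$, the formula $\cosh d=1+|z_1-z_2|^2/(2y_1y_2)$ shows that the two points have hyperbolic distance $d$ with $\cosh d=1+2\tan^2\theta$, so $e^d\le2\cosh d\le4/\cos^2\theta$. By invariance we may assume $y_1\ge\sqrt3/2$. Then $y_2\ge y_1e^{-d}\gg\cos^2\theta$, and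
\begin{equation}\label{eq:vg}
|v_g(\zeta)|\ll\log^2(2+1/\cos\theta)\qquad\text{uniformly in }g .
\end{equation}

\emph{Step 3: the correlation function.} Normalize the Haar measure so that $\int_{\Gamma\backslash G}\phi(gi)\,dg=\int_{\mathcal F}\phi\,d\mu$, and put
\[
\mathcal M(s)=\int_{\Gamma\backslash G}v_g(s/2)^2v_g(-s/2)^2\,dg,\qquad|\operatorname{Im}s|<\pi .
\]
By \eqref{eq:vg} and the finiteness of the volume, $\mathcal M$ is holomorphic, and it is even. Let $s$ be real and $a_s=\operatorname{diag}(e^{s/2},e^{-s/2})$, so that $a_si=ie^s$. Since $u^2=\epsilon_u\Phi$ and $dg$ is right invariant, $\mathcal M(s)=\int\Phi(gi)\Phi(ga_si)\,dg$. Replacing $g$ by $g\omega$ and averaging over the rotations $\omega$ that fix $i$, we get $\mathcal M(s)=\langle S_s\Phi,\Phi\rangle$, where $S_s$ is the mean over circles of radius $|s|$. In the same way $\langle S_s\Phi,u_\lambda\rangle=\int\Phi(gi)\overline{u_\lambda(ga_{-s}i)}\,dg=\langle\Phi,S_su_\lambda\rangle=\mathcal P_{\kappa_\lambda}(\cosh s)c_\lambda$.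 So \eqref{eq:parseval} gives, with $C_0=\frac3\pi|\langle\Phi,1\rangle|^2$,
\begin{equation}\label{eq:Mreal}
\mathcal M(s)=C_0+\int_\Lambda|c_\lambda|^2\mathcal P_{\kappa_\lambda}(\cosh s)\,d\nu\qquad(s\in\mathbb R).
\end{equation}

\emph{Step 4: imaginary $s$.} We do not yet know that the integral in \eqref{eq:Mreal} converges for non-real $s$; that is what we want to prove. Positivity of Taylor coefficients settles it. On the strip $|\operatorname{Im}s|<\pi$ the function $\xi=(1-\cosh s)/2$ takes each value in $\mathbb C\setminus[1,\infty)$ at exactly one pair $\pm s$, and its derivative vanishes only at $s=0$. So $\mathcal M(s)=\widetilde{\mathcal M}(\xi)$, where $\widetilde{\mathcal M}$ is holomorphic on $\mathbb C\setminus[1,\infty)$ (the point $\xi=0$ is removable); in particular its Taylor series converges in $|\xi|<1$. Near $0$, $s^2$ is a power series in $\xi$ without constant term. Therefore the $m$-th Taylor coefficient in $\xi$ of an even analytic function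 of $s$ is a fixed linear combination of its derivatives of orders $0,2,\dots,2m$ at $s=0$. These derivatives can be taken under the integral in \eqref{eq:Mreal}. Indeed, for real $|s|\le1$ the base in \eqref{eq:laplaceint} lies in $[e^{-1},e]$, so $\partial_s^i\mathcal P_\kappa(\cosh s)\ll_i(1+\kappa)^i$; and $\int|c_\lambda|^2(\frac14+\kappa_\lambda^2)^{2i}d\nu\le\|\Delta^i\Phi\|^2<\infty$, because $\Phi$ and its derivatives decay rapidly in the cusp. By \eqref{eq:hyp}, the $m$-th Taylor coefficient of $\widetilde{\mathcal M}$ is $C_0\delta_{m0}+\int|c_\lambda|^2p_m(\kappa_\lambda)\,d\nu$. All $p_m(\kappa)$ are non-negative, so for $0\le\xi<1$ summation and integration may be interchanged. With $s=2i\theta$, $\xi=\sin^2\theta$, $0\le\theta<\pi/2$, and \eqref{eq:vg},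
\begin{equation}\label{eq:Mimag}
\int_\Lambda|c_\lambda|^2\mathcal P_{\kappa_\lambda}(\cos2\theta)\,d\nu\le\mathcal M(2i\theta)\ll\log^8(2+1/\cos\theta).
\end{equation}

\emph{Step 5: the exponential weight.} Let $\delta=1/K\le\frac12$ and $\vartheta=2\theta=\pi-2\delta$, so $\cos\theta=\sin\delta\gg1/K$. In the second integral \eqref{eq:mehler} the integrand is positive; keep only $\phi\in[\vartheta-\delta,\vartheta]$. On this interval the sine is at most $3\delta$, so $\cos\phi-\cos\vartheta\le3\delta^2$, and $\cosh\kappa\phi\ge\frac12e^{\kappa(\pi-3\delta)}$. Hence $\mathcal P_\kappa(\cos\vartheta)\gg e^{\pi\kappa-3\kappa/K}\gg e^{\pi\kappa}$ for $\kappa\le K$. As the integrand in \eqref{eq:Mimag} is non-negative everywhere, the lemma follows.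
\end{proof}

\section{A large sieve for short spectral windows}\label{sec:sieve}

\begin{lemma}\label{lem:sieve}
Let $k\ge1$ and $F\ge\frac12$ be real, and let $\Omega=\{\lambda:|\kappa_\lambda-k|\le1\}$. For all complex numbers $\alpha_f$,
\begin{equation}\label{eq:dual}
\int_\Omega e^{-\pi\kappa_\lambda}\Big|\sum_{f\sim F}\alpha_f\overline{\rho_\lambda(f)}\Big|^2d\nu\ll(k+F)\sum_{f\sim F}|\alpha_f|^2,
\end{equation}
and for every measurable function $d$ on $\Omega$ for which the right side is finite,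
\begin{equation}\label{eq:sieve}
\sum_{f\sim F}\Big|\int_\Omega d_\lambda\rho_\lambda(f)\,d\nu\Big|^2\ll(k+F)\int_\Omega|d_\lambda|^2e^{\pi\kappa_\lambda}\,d\nu .
\end{equation}
\end{lemma}

\begin{proof}
First, \eqref{eq:dual} implies \eqref{eq:sieve}. The integrals $\alpha_f=\int_\Omega d_\lambda\rho_\lambda(f)\,d\nu$ converge by \eqref{eq:dual} for a single $f$, and $\sum|\alpha_f|^2=\int_\Omega d_\lambda\overline{\sum_f\alpha_f\overline{\rho_\lambda(f)}}\,d\nu$; apply the Cauchy--Schwarz inequality and \eqref{eq:dual}.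

To prove \eqref{eq:dual} we build a function on $\Gamma\backslash\mathbb H$ whose spectral coefficients are the inner sums times a weight that is large on the window, and we bound its norm. A Bessel function of order $ik$ correlates best with $K_{i\kappa}$ for $\kappa$ near $k$, so put
\[
\psi(z)=\sum_{f\sim F}\alpha_ff^{-1/2}(fy)^{5/2}K_{ik}(2\pi fy)e(fx),\qquad \Psi(z)=\sum_{\gamma\in\Gamma_\infty\backslash\Gamma}\psi(\gamma z).
\]
With constants depending on all data, $\psi\ll\min(1,y^{5/2})$, and $\psi$ decays exponentially as $y\to\infty$. By \eqref{eq:C} and a dyadic splitting of $\operatorname{Im}\gamma z$, the series converges absolutely and $\Psi$ is bounded. Unfolding against $u_\lambda$ is legitimate since $|\psi u_\lambda|y^{-2}\ll y^{5/2-1/2-2}$ near $y=0$. With $v=fy$ it gives $\langle\Psi,u_\lambda\rangle=\mathcal T(\kappa_\lambda)\sum_f\alpha_f\overline{\rho_\lambda(f)}$, where by \eqref{eq:KK}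
\[
\mathcal T(\kappa)=\int_0^\infty vK_{ik}(2\pi v)K_{i\kappa}(2\pi v)\,dv=\frac1{8\pi^2}\Big|\Gamma\Big(1+\frac{i(k+\kappa)}2\Big)\Big|^2\Big|\Gamma\Big(1+\frac{i(k-\kappa)}2\Big)\Big|^2 .
\]
For $\kappa\ge0$, $|\kappa-k|\le1$, the second gamma factor is $\asymp1$ and the first is $\asymp ke^{-\pi(k+\kappa)/2}$, so $\mathcal T(\kappa)^2\asymp k^2e^{-\pi k}e^{-\pi\kappa}$.

The mass of $\psi$ sits at $fy\asymp k$, which suggests the height $Y_0=k/F$ and the weight $\omega(y)=\min(1,(y/Y_0)^2)$. By the Cauchy--Schwarz inequality in the sum over $\gamma$, and unfolding,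
\[
\|\Psi\|^2\le\sup_z\Big(\sum_\gamma\omega(\operatorname{Im}\gamma z)\Big)\int_0^\infty\!\!\int_0^1\omega(y)^{-1}|\psi|^2\,d\mu .
\]
Split the sum into the ranges $\operatorname{Im}\gamma z\ge Y_0$ and $2^{-j-1}Y_0\le\operatorname{Im}\gamma z<2^{-j}Y_0$. By \eqref{eq:C} the supremum is $\ll\sum_{j\ge0}4^{-j}(1+2^j/Y_0)\ll1+F/k$. In the integral, $\omega(y)^{-1}\le1+(Y_0/y)^2$ and $Y_0/y=kf/(Fv)\le2k/v$, so by orthogonality in $x$ it is at most
\[
\sum|\alpha_f|^2\int_0^\infty(v^3+4k^2v)K_{ik}(2\pi v)^2\,dv\ll\big(|\Gamma(2+ik)|^2+k^2|\Gamma(1+ik)|^2\big)\sum|\alpha_f|^2\ll k^3e^{-\pi k}\sum|\alpha_f|^2,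
\]
by \eqref{eq:KK} with $s=4$ and $s=2$. Thus $\|\Psi\|^2\ll(k+F)k^2e^{-\pi k}\sum|\alpha_f|^2$. Since $\int_\Omega|\langle\Psi,u_\lambda\rangle|^2d\nu\le\|\Psi\|^2$ by \eqref{eq:parseval}, division by $k^2e^{-\pi k}$ gives \eqref{eq:dual}.
\end{proof}

A first consequence is the convergence of the spectral integrals that we shall meet. Fix $f\ge1$. By \eqref{eq:dual} with $F=f/2$ and a single non-zero coefficient, summed over $O(k)$ windows that cover $\Lambda_k$, we have $\int_{\Lambda_k}e^{-\pi\kappa_\lambda}|\rho_\lambda(f)|^2d\nu\ll k(k+f)$. With Lemma~\ref{lem:triple},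
\begin{equation}\label{eq:abs}
\int_{\Lambda_k}|c_\lambda\rho_\lambda(f)|\,d\nu\ll\big(k(k+f)\big)^{1/2}\log^4(4k),\qquad\int_{\kappa_\lambda<1}|c_\lambda\rho_\lambda(f)|\,d\nu<\infty,
\end{equation}
the second bound by the window centered at $1$.

For an integral over the whole block $\Lambda_k$, adding up the windows by the Cauchy--Schwarz inequality gives the factor $k(k+F)$. The average over $n$ in $\mathcal S$ removes the extra $k$: it becomes an average over $\eta$ of waves $e^{\pm i\kappa\eta}$, and waves from distant windows are nearly orthogonal on a unit interval.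

\begin{lemma}\label{lem:meansquare}
Let $k\ge1$, $F\ge\frac12$, $\eta_*\in\mathbb R$, fix a sign $\pm$, and let $d$ be a measurable function on $\Lambda_k$ with $\int_{\Lambda_k}|d_\lambda|^2e^{\pi\kappa_\lambda}d\nu<\infty$. Put $U_f(\eta)=\int_{\Lambda_k}d_\lambda\rho_\lambda(f)e^{\pm i\kappa_\lambda\eta}\,d\nu$. Then
\[
\sum_{f\sim F}\int_{\eta_*-1}^{\eta_*+1}|U_f(\eta)|^2\,d\eta\ll(k+F)\int_{\Lambda_k}|d_\lambda|^2e^{\pi\kappa_\lambda}\,d\nu .
\]
\end{lemma}

\begin{proof}
Let $\mu_f$ be the image of $d_\lambda e^{\pm i\kappa_\lambda\eta_*}\rho_\lambda(f)\,d\nu$ under $\lambda\mapsto\kappa_\lambda$, a finite complex measure on $[k,2k)$. Then $U_f(\eta_*+b)=\int e^{\pm i\kappa b}\,d\mu_f(\kappa)$. The function $m_f(t)=\mu_f([t-1,t])$ is the convolution of $\mu_f$ with $\mathbf 1_{[0,1]}$, so $|\int m_f(t)e^{\pm itb}dt|=|U_f(\eta_*+b)|\cdot|\sin(b/2)/(b/2)|\ge\frac2\pi|U_f(\eta_*+b)|$ for $|b|\le1$. By Plancherel's theorem $\int_{|b|\le1}|U_f(\eta_*+b)|^2db\ll\int_k^{2k+1}|m_f(t)|^2dt$.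 For each $t\in[k,2k+1]$, apply \eqref{eq:sieve} with the window centered at $t$ to the function $d_\lambda e^{\pm i\kappa_\lambda\eta_*}$ restricted to $t-1\le\kappa_\lambda\le t$; this function does not depend on $f$. It gives $\sum_f|m_f(t)|^2\ll(k+F)\int_{t-1\le\kappa_\lambda\le t}|d_\lambda|^2e^{\pi\kappa_\lambda}d\nu$. Integrating over $t$ counts each $\lambda$ with weight $1$.
\end{proof}

\section{An exact formula}\label{sec:exact}

\begin{lemma}\label{lem:laplace}
For real $\kappa$ and $y,f,a,b>0$,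
\begin{align}
y^{-1/2}K_{i\kappa}(2\pi fy)&=\frac{\pi}{\sqrt f}\int_f^\infty e^{-2\pi yX}\mathcal P_\kappa(X/f)\,dX,\label{eq:lap1}\\
K_{ir}(2\pi ay)K_{ir}(2\pi by)&=\frac\pi{2\sqrt{ab}}\int_{a+b}^\infty e^{-2\pi yX}\mathcal P_r\Big(\frac{X^2-a^2-b^2}{2ab}\Big)dX .\label{eq:lap2}
\end{align}
\end{lemma}

\begin{proof}
By \eqref{eq:mehler} and \eqref{eq:K}, for $w>0$,
\[
\int_1^\infty e^{-wx}\mathcal P_\kappa(x)\,dx=\frac{\sqrt2}\pi\int_0^\infty\cos\kappa\phi\int_{\cosh\phi}^\infty\frac{e^{-wx}\,dx}{\sqrt{x-\cosh\phi}}\,d\phi=\sqrt{\frac2{\pi w}}\,K_{i\kappa}(w),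
\]
and $w=2\pi fy$, $x=X/f$ give \eqref{eq:lap1}. For \eqref{eq:lap2} put $w=2\pi y$ and write the product, by \eqref{eq:K}, as $\frac14\iint e^{-w(a\cosh s_1+b\cosh s_2)+ir(s_1+s_2)}ds_1ds_2$. Substitute $s_1=(\phi+\chi)/2$, $s_2=(\phi-\chi)/2$, with Jacobian $\frac12$. Then
\[
a\cosh s_1+b\cosh s_2=\tfrac12e^{\chi/2}(ae^{\phi/2}+be^{-\phi/2})+\tfrac12e^{-\chi/2}(ae^{-\phi/2}+be^{\phi/2})=R\cosh(\tfrac\chi2+c),
\]
where $c$ does not depend on $\chi$, and $R^2=a^2+b^2+2ab\cosh\phi$ is the product of the two brackets. The $\chi$-integral is $4K_0(Rw)$, so the product equals $\int_0^\infty\cos(r\phi)K_0(Rw)\,d\phi$. Insert $K_0(Rw)=\int_R^\infty e^{-wX}(X^2-R^2)^{-1/2}dX$, note that $X^2-R^2=2ab(\cosh\eta-\cosh\phi)$ with $\cosh\eta=(X^2-a^2-b^2)/2ab$, and interchange. The $\phi$-integral is $(2ab)^{-1/2}\frac\pi{\sqrt2}\mathcal P_r(\cosh\eta)$ by \eqref{eq:mehler}.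
\end{proof}

In \eqref{eq:Phif} the pairs $(a,b)$ satisfy $|a-b|=f$ or $a+b=f$. If $|a-b|=f$, then $X^2-a^2-b^2=(X^2-f^2)-2ab$, and $X>a+b$ means $X^2-f^2>4ab$. If $a+b=f$, then $X^2-a^2-b^2=(X^2-f^2)+2ab$. In both cases the argument of $\mathcal P_r$ depends only on the ratio $(X^2-f^2)/4ab$. This dictates the following definitions. For an integer $f\ge1$ let
\[
\tau_f(X)=\log(X^2-f^2)\quad(X>f),\qquad \ell_f(x)=\log4x(x+f)\quad(x>0),\qquad\tau_n=\ell_f(n),
\]
the dependence of $\tau_n$ on $f$ being suppressed. Let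
\[
p(x)=\mathcal P_r(2e^x-1)\mathbf 1_{x>0},\qquad p_0(x)=\mathcal P_r(2e^x+1),
\]
and, for real $\tau$, let $A_f=A_f^++A_f^0$ with
\[
A_f^+(\tau)=\sum_{n\ge1}a_f(n)p(\tau-\tau_n),\qquad A_f^0(\tau)=\frac{\epsilon_u}2\sum_{\substack{m+n=f\\ m,n\ge1}}\frac{t(m)t(n)}{\sqrt{mn}}\,p_0(\tau-\log4mn).
\]
The first sum is finite for each $\tau$ and has a jump $a_f(n)$ at $\tau_n$; the second is smooth and bounded. Because of the jumps, the formula of Section~\ref{sec:model} is stated against test functions.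

\begin{lemma}\label{lem:exact}
For $\phi\in C_c^\infty((f,\infty))$,
\[
\int_f^\infty A_f(\tau_f(X))\phi(X)\,dX=f^{-1/2}\int_\Lambda c_\lambda\rho_\lambda(f)\Big(\int_f^\infty\mathcal P_{\kappa_\lambda}(X/f)\phi(X)\,dX\Big)d\nu,
\]
and the integral over $\Lambda$ converges absolutely.
\end{lemma}

\begin{proof}
Denote the two sides by $\mathcal L_1(\phi)$ and $\mathcal L_2(\phi)$, for $\phi$ smooth on $[f,\infty)$ with all derivatives rapidly decreasing. We show that they agree on the exponentials $e_y(X)=e^{-2\pi yX}$ and then superpose.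

\emph{Convergence.} By \eqref{eq:Pbound}, the Cauchy--Schwarz inequality and \eqref{eq:RS}, $A_f(\tau_f(X))\ll_f1+\sum_{n\le X}t(n)^2/n\ll\log2X$. For $\mathcal L_2$ let $\mathcal D=\frac d{dX}(X^2-f^2)\frac d{dX}$. By \eqref{eq:ode}, $\mathcal D\,\mathcal P_\kappa(X/f)=-(\frac14+\kappa^2)\mathcal P_\kappa(X/f)$. When $\mathcal D$ is moved to $\phi$ by partial integration, the boundary terms at $X=f$ carry the factor $X^2-f^2$ and vanish. Doing this twice and using $|\mathcal P_\kappa|\le1$,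
\begin{equation}\label{eq:D2}
\Big|\int_f^\infty\mathcal P_\kappa(X/f)\phi(X)\,dX\Big|\le(\tfrac14+\kappa^2)^{-2}\int_f^\infty|\mathcal D^2\phi|\,dX .
\end{equation}
By \eqref{eq:abs}, $\int_\Lambda|c_\lambda\rho_\lambda(f)|(\frac14+\kappa_\lambda^2)^{-2}d\nu<\infty$, which gives absolute convergence. The quantity $\int_f^\infty|\mathcal D^2e_y|$ is locally bounded in $\operatorname{Re}y>0$ and is $\ll_f(1+|y|)^4$ on $\operatorname{Re}y=1$. In particular $\mathcal L_1(e_y)$ and $\mathcal L_2(e_y)$ are holomorphic in $\operatorname{Re}y>0$.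

\emph{Real exponentials.} Let $y>0$. In \eqref{eq:Phif} the terms $m=n>0$ and $m=-n-f$ are equal, since $\epsilon_u^2=1$, and a term with $-f<m<0$ has the coefficient $\epsilon_ut(|m|)t(f-|m|)$. So \eqref{eq:lap2}, summed with absolute convergence, gives $\Phi_f(y)=\pi y\,\mathcal L_1(e_y)$. By \eqref{eq:lap1}, $\pi y\,\mathcal L_2(e_y)=\sqrt y\int_\Lambda c_\lambda\rho_\lambda(f)K_{i\kappa_\lambda}(2\pi fy)\,d\nu$. To compare the two, let $\chi\in C_c((0,\infty))$ be real and let $\Psi(z)=\sum_{\gamma\in\Gamma_\infty\backslash\Gamma}\psi(\gamma z)$ with $\psi(z)=y^2\chi(y)e(fx)$; it is bounded by \eqref{eq:C}. Unfolding gives $\langle\Phi,\Psi\rangle=\int\chi\Phi_f\,dy$, $\langle\Psi,1\rangle=0$ and $\overline{\langle\Psi,u_\lambda\rangle}=\rho_\lambda(f)\int\chi(y)\sqrt y\,K_{i\kappa_\lambda}(2\pi fy)\,dy$. Parseval's identity \eqref{eq:parseval} and Fubini's theorem, justified by \eqref{eq:D2}, give $\int\chi\Phi_f\,dy=\int\chi(y)\,\pi y\,\mathcal L_2(e_y)\,dy$.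 As $\chi$ is arbitrary and both functions are continuous, $\mathcal L_1(e_y)=\mathcal L_2(e_y)$ for $y>0$, and then for $\operatorname{Re}y>0$ by holomorphy.

\emph{Superposition.} For $\phi\in C_c^\infty((f,\infty))$ let $\beta(\xi)=\int\phi(X)e^{2\pi X}e(\xi X)\,dX$, a rapidly decreasing function. Fourier inversion gives $\phi=\int_{\mathbb R}\beta(\xi)e_{1+i\xi}\,d\xi$. By the bounds above, Fubini's theorem applies to both functionals, so $\mathcal L_i(\phi)=\int\beta(\xi)\mathcal L_i(e_{1+i\xi})\,d\xi$ for $i=1,2$.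
\end{proof}

\section{The smoothed function $A_f$ in mean square}\label{sec:spectral}

From now on fix $g\in C^\infty(\mathbb R)$ supported in $[-1,1]$; implied constants may depend on $g$. Put $g_h(x)=g(x/h)$ and $g_h'=(g_h)'=h^{-1}(g')_h$. The parameters satisfy
\begin{equation}\label{eq:params}
N\ge100,\qquad\tfrac12\le F\le N/100,\qquad\tfrac1{100N}\le h\le\tfrac1{10}.
\end{equation}
For a family $H=(H_f)_{f\sim F}$ of functions of $\tau$ and an interval $J$ write
\[
\|H(\tau)\|^2=\sum_{f\sim F}|H_f(\tau)|^2,\qquad\|H\|_J^2=\int_J\|H(\tau)\|^2d\tau .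
\]
Minkowski's inequality says that the norm of a sum or integral of families is at most the sum or integral of the norms. The next lemma is the count of Section~\ref{sec:model}. Part (ii) is the main term, since $g_h'*A_f$ is a smooth version of the difference of $A_f$ at two points a distance $h$ apart.

\begin{lemma}\label{lem:spectral}
Assume \eqref{eq:params}. Let $J=[\tau_*,\tau_*+1]$ with $\tau_*\le2\log N+9$ and $e^{\tau_*-h}\ge90F^2$. Then
\[
\text{\rm(i)}\ \ \|g_h*A\|_J\ll e^{-\tau_*/4}h(1+F)^{1/2}\log^5N,\qquad\text{\rm(ii)}\ \ \|g_h'*A\|_J\ll e^{-\tau_*/4}(1+hF)^{1/2}\log^4N .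
\]
\end{lemma}

\begin{proof}
Take $\phi(X)=g_h(\tau-\tau_f(X))\tau_f'(X)$ in Lemma~\ref{lem:exact} and change the variable to $\sigma=\tau_f(X)$; then $X/f=\sqrt{1+e^{\sigma-2\log f}}$. With $\Pi_\kappa(x)=\mathcal P_\kappa(\sqrt{1+e^x})$,
\begin{equation}\label{eq:conv}
(g_h*A_f)(\tau)=f^{-1/2}\int_\Lambda c_\lambda\rho_\lambda(f)\,(g_h*\Pi_{\kappa_\lambda})(\tau-2\log f)\,d\nu,
\end{equation}
and the same with $g_h'$ in place of $g_h$, where we may use $g_h'*\Pi_\kappa=g_h*\Pi_\kappa'$ because $\Pi_\kappa$ is smooth. By absolute convergence the integral is, for each $\tau$ and $f$, the sum of its parts over $\kappa_\lambda<1$ and over $\Lambda_k$, $k=1,2,4,\dots$, and it suffices to add the norms of these parts.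

\emph{The variable $\eta$.} Define $\eta(x)>0$ by $\sinh\eta=e^{x/2}$, so that $\Pi_\kappa(x)=\mathcal P_\kappa(\cosh\eta)$, $\dot\eta=d\eta/dx=\frac12\tanh\eta$ and $\ddot\eta=\dot\eta/(2\cosh^2\eta)$. Below $\eta=\eta(\tau-y-2\log f)$ with $\tau\in J$, $|y|\le h$, $f\sim F$. The hypothesis $e^{\tau_*-h}\ge90F^2$ gives $\sinh\eta=e^{(\tau-y)/2}/f\ge\sqrt{90}/2>4.7$. Therefore
\begin{equation}\label{eq:eta}
e^\eta>2\sinh\eta>9,\qquad0.48\le\dot\eta\le0.5,\qquad f^{-1}e^{-\eta}\le e^{-(\tau-y)/2}\ll e^{-\tau_*/2}.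
\end{equation}
Moreover $0\le\eta-\log(2\sinh\eta)=-\log(1-e^{-2\eta})<0.02$, and $\log\sinh\eta=\frac{\tau-y}2-\log f$ varies by at most $\frac12+h+\log2<1.3$. So all values of $\eta$ lie in one interval $[\eta_*-1,\eta_*+1]$, with $\eta_*$ independent of $f$. This is what allows us to use Lemma~\ref{lem:meansquare}.

\emph{A bound for one wave.} Fix $k$, $m\ge0$ and a sign. Suppose that $|d_\lambda|\le D|c_\lambda|k^{-1/2}$ on $\Lambda_k$, with $d$ independent of $f,\tau,y$, and that $|w_f(\tau,y)|\le Be^{-(\frac12+2m)\eta}$, with $w$ independent of $\lambda$. Let $U_f$ be as in Lemma~\ref{lem:meansquare} and $\Xi_f(\tau)=f^{-1/2}\int_{-h}^hw_f(\tau,y)U_f(\eta)\,dy$. By the Cauchy--Schwarz inequality and \eqref{eq:eta},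
\[
|\Xi_f(\tau)|^2\le2hB^2\int_{-h}^hf^{-1}e^{-(1+4m)\eta}|U_f(\eta)|^2dy\ll hB^2e^{-\tau_*/2}81^{-2m}\int_{-h}^h|U_f(\eta)|^2dy .
\]
Integrate over $\tau\in J$ for fixed $y$, with $d\tau=d\eta/\dot\eta\ll d\eta$, and sum over $f$. Lemma~\ref{lem:meansquare} and Lemma~\ref{lem:triple} with $K=2k$ give
\begin{equation}\label{eq:wave}
\|\Xi\|_J\ll BD\,81^{-m}\,hZ_k,\qquad Z_k=e^{-\tau_*/4}(1+F/k)^{1/2}\log^4(4k).
\end{equation}

\emph{The blocks $\Lambda_k$.} Insert \eqref{eq:waves} into \eqref{eq:conv}. On a block, $c_\lambda\rho_\lambda(f)$ is integrable by \eqref{eq:abs}, and the series over $m$ and its derivative converge absolutely and uniformly by \eqref{eq:eta}, so sums and integrals may be interchanged. Put $d^0_\lambda=c_\lambda C_\pm(\kappa_\lambda)\beta_m^\pm(\kappa_\lambda)\ll|c_\lambda|k^{-1/2}$ and $\mathcal G=g_h(y)e^{-(\frac12+2m)\eta}$. We apply \eqref{eq:wave} in three ways.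

(a) The term $(m,\pm)$ of $g_h*A$ is $\Xi$ with $w=\mathcal G$, $d=d^0$. Here $B,D\ll1$.

(b) Alternatively, since $\partial_y\eta=-\dot\eta$, one partial integration gives
\[
\int\mathcal G\,e^{\pm i\kappa\eta}dy=\frac1{\pm i\kappa}\int\partial_y(\mathcal G/\dot\eta)\,e^{\pm i\kappa\eta}dy,\qquad \partial_y(\mathcal G/\dot\eta)=\Big(\frac{g_h'}{\dot\eta}+(\tfrac12+2m)g_h+\frac{\ddot\eta}{\dot\eta^2}g_h\Big)e^{-(\frac12+2m)\eta}.
\]
So the same term is $\Xi$ with $w=\partial_y(\mathcal G/\dot\eta)$, $d=d^0/(\pm i\kappa_\lambda)$. Here $B\ll(m+1)/h$ and $D\ll1/k$.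

(c) Differentiating a term of \eqref{eq:waves} in $x$ multiplies it by $(-\frac12-2m\pm i\kappa)\dot\eta$. So the term $(m,\pm)$ of $g_h'*A$, computed from $g_h*\Pi_\kappa'$, is $\Xi$ with $w=\dot\eta\,\mathcal G$, $d=(-\frac12-2m\pm i\kappa_\lambda)d^0$. Here $B\ll1$ and $D\ll(m+1)k$.

Sum over $m$ and the sign. By (a) and (b) the block $\Lambda_k$ of $g_h*A$ has norm $\ll hZ_k\min(1,1/kh)$. By (c), and by (b) applied to $g'$ and divided by $h$, the block of $g_h'*A$ has norm $\ll Z_k\min(kh,1/kh)$.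

For (i), bound $1+F/k$ by $1+F$. There are $O(\log N)$ dyadic $k\le1/h$, because $1/h\le100N$, and each has $\log^4(4k)\ll\log^4N$; and $\sum_{k>1/h}(kh)^{-1}\log^4(4k)\ll\log^4(4/h)\ll\log^4N$. For (ii), the geometric sum $\sum_{k\le1/h}kh(1+F/k)^{1/2}\le\sum_{k\le1/h}(kh+hk^{1/2}F^{1/2})$ is $\ll1+(hF)^{1/2}$, and for $k>1/h$ we have $1+F/k\le1+hF$. So the part $\kappa_\lambda\ge1$ satisfies (i) and (ii).

\emph{The part $\kappa_\lambda<1$.} Here $C_\pm(\kappa)$ is unbounded, and we estimate directly. Since all $\kappa_j>1$, only $E_t$ with $|t|<1$ occur. For these $c_\lambda\ll1$, by the bound $E_t\ll y^{1/2}$ on $\mathcal F$, and $\rho_t(f)\ll\sigma_0(f)$ by \eqref{eq:rhot}, since $1/\zeta(1+2it)$ is bounded. Let $\zeta_0=\cosh\eta$, so $4<\zeta_0\ll N$ and $f^{-1}\zeta_0^{-1}\ll e^{-\tau_*/2}$. By \eqref{eq:Pbound}, $\Pi_t(x)\ll\zeta_0^{-1/2}\log N$. Since $d\zeta_0/dx=(\zeta_0^2-1)/2\zeta_0$, integrating \eqref{eq:ode} gives $\Pi_t'(x)=-\frac{1/4+t^2}{2\zeta_0}\int_1^{\zeta_0}\mathcal P_t\ll\zeta_0^{-1/2}\log N$.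 So this part contributes $\ll he^{-\tau_*/4}\sigma_0(f)\log N$ to both $g_h*A_f$ and $g_h'*A_f$. As $\sum_{f\le2F}\sigma_0(f)^2\ll F\log^3N$, its norm is $\ll e^{-\tau_*/4}hF^{1/2}\log^{5/2}N$, which is admissible in (i) and, since $h\le h^{1/2}$, in (ii).
\end{proof}

\section{Deconvolution and smooth short sums}\label{sec:smooth}

The object of interest is the smooth short sum
\[
W_f(\tau;g,h)=\sum_{n\ge1}a_f(n)g_h(\tau-\tau_n),
\]
which for $\tau=2\log N+O(1)$ has about $hN$ terms of size $1/N$. Lemma~\ref{lem:spectral} concerns instead the weights $g_h*p$ and $g_h'*p$. We express $g_h$ through them. Write $\hat\phi(s)=\int_{\mathbb R}\phi(x)e^{-sx}dx$.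

\begin{lemma}\label{lem:deconv}
The function $p$ is integrable. There are a constant $c_*$ and a function $q$, vanishing on $x<0$ and smooth on $[0,\infty)$ with $q^{(i)}(x)\ll_ie^{-3x/4}$, such that for every $\phi\in C_c^\infty(\mathbb R)$
\[
\phi=\phi'*p+c_*\,\phi*p+\phi*q*p .
\]
\end{lemma}

\begin{proof}
We compute $\hat p$. Let $\operatorname{Re}s>-\frac12$ and $\varsigma=s+\frac12$. In the first integral \eqref{eq:mehler} take $\cosh\eta=2e^x-1$ and write $\cosh\phi=2c-1$ with $c=\cosh^2(\phi/2)$. The substitution $e^x=cv$ gives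
\[
\int_{\log c}^\infty\frac{e^{-sx}\,dx}{\sqrt{2(e^x-c)}}=\frac{c^{-\varsigma}}{\sqrt2}\int_1^\infty\frac{v^{-s-1}dv}{\sqrt{v-1}}=\frac{c^{-\varsigma}}{\sqrt2}\,\frac{\sqrt\pi\,\Gamma(\varsigma)}{\Gamma(s+1)},
\]
and the substitution $v=e^\phi$ gives
\[
\int_0^\infty\frac{\cos r\phi\,d\phi}{\cosh^{2\varsigma}(\phi/2)}=2^{2\varsigma-1}\int_0^\infty\frac{v^{\varsigma+ir-1}dv}{(1+v)^{2\varsigma}}=2^{2\varsigma-1}\frac{\Gamma(\varsigma+ir)\Gamma(\varsigma-ir)}{\Gamma(2\varsigma)} .
\]
The double integral converges absolutely, so $p(x)e^{-sx}$ is integrable; in particular $p\in L^1$. The duplication formula $\Gamma(2\varsigma)=\pi^{-1/2}2^{2\varsigma-1}\Gamma(\varsigma)\Gamma(s+1)$ yields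
\begin{equation}\label{eq:phat}
\hat p(s)=\frac{\Gamma(s+\frac12+ir)\Gamma(s+\frac12-ir)}{\Gamma(s+1)^2}\qquad(\operatorname{Re}s>-\tfrac12).
\end{equation}
In the model $ir=\frac12$ this is $1/s$, the transform of the step function.

The reciprocal $1/\hat p$ continues holomorphically to $\operatorname{Re}s>-1$. Stirling's formula gives $\Gamma(s+\alpha)/\Gamma(s+\beta)\sim s^{\alpha-\beta}(1+\sum_{i\ge1}\gamma_is^{-i})$ in $|\arg s|\le\pi-\delta$. Multiply the expansions of $\Gamma(s+1)/\Gamma(s+\frac12\pm ir)$, whose leading terms $s^{1/2\mp ir}$ have product $s$, and re-expand in powers of $(s+1)^{-1}$. For every $m\ge1$,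
\[
\frac1{\hat p(s)}=s+c_*+\sum_{i=1}^m\frac{\alpha_i}{(s+1)^i}+E_m(s),\qquad E_m(s)\ll_m(1+|s|)^{-m-1}\quad(\operatorname{Re}s\ge-\tfrac34),
\]
with $E_m$ holomorphic in $\operatorname{Re}s>-1$. Let $\mathcal E_m(x)=\frac1{2\pi i}\int_{(\sigma)}E_m(s)e^{sx}ds$, which does not depend on $\sigma\ge-\frac34$. Letting $\sigma\to\infty$ shows $\mathcal E_m(x)=0$ for $x<0$. Taking $\sigma=-\frac34$ shows that $\mathcal E_m$ has $m-1$ continuous derivatives, all $\ll_me^{-3x/4}$. For $\sigma>-\frac34$ the function $e^{-\sigma x}\mathcal E_m(x)$ is integrable, and Fourier inversion gives $\widehat{\mathcal E}_m(s)=E_m(s)$ on $\operatorname{Re}s=\sigma$. Put $q(x)=\sum_{i\le m}\alpha_ix^{i-1}e^{-x}/(i-1)!+\mathcal E_m(x)$ for $x\ge0$ and $q(x)=0$ for $x<0$. Then $\hat q(s)=1/\hat p(s)-s-c_*$ does not depend on $m$, hence neither does $q$, and letting $m$ grow gives the smoothness and the bounds. Finally, both sides of the asserted identity are continuous and integrable, and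 on $\operatorname{Re}s=0$ the transform of the right side is $(s+c_*+\hat q(s))\hat p(s)\hat\phi(s)=\hat\phi(s)$.
\end{proof}

\begin{proposition}\label{prop:smooth}
Assume \eqref{eq:params} and let $I=[2\log N,2\log N+9]$. Then
\[
\sum_{f\sim F}\int_I|W_f(\tau;g,h)|^2d\tau\ll N^{-1}(1+hF)\log^{10}N .
\]
\end{proposition}

\begin{proof}
\emph{Decomposition.} Apply Lemma~\ref{lem:deconv} to $\phi=g_h$ at the point $\tau-\tau_n$, multiply by $a_f(n)$ and sum. All supports are bounded below, so the sums are finite, and $W_f=g_h'*A_f^++c_*g_h*A_f^++g_h*q*A_f^+$. Two things prevent a direct appeal to Lemma~\ref{lem:spectral}. It concerns $A_f$, not $A_f^+$. And the convolution with $q$ reaches values of $A_f^+$ at points $\tau-\sigma$ with $e^{\tau-\sigma}<90F^2$, where $X/f$ is near $1$ and the lemma does not apply. We therefore cut $q$ at $\sigma_0=2\log(N/10F)$. The hypothesis $F\le N/100$ gives $\sigma_0\ge2\log10>1$. Let $\chi_1$ be a fixed smooth function with $\chi_1=1$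 on $(-\infty,-1]$ and $\chi_1=0$ on $[0,\infty)$, and let $q_0(x)=q(x)\chi_1(x-\sigma_0)$, $q_1=q-q_0$. Then $q_0$ is supported in $[0,\sigma_0]$, while $q_1$ is supported in $[\sigma_0-1,\infty)$ and is smooth on $\mathbb R$. We have $W=W^{(1)}-W^{(2)}+W^{(3)}$ with
\begin{align*}
W_f^{(1)}&=g_h'*A_f+c_*g_h*A_f+q_0*g_h*A_f,\\
W_f^{(2)}&=g_h*(A_f^0)'+c_*g_h*A_f^0+q_0*g_h*A_f^0,\\
W_f^{(3)}&=g_h*q_1*A_f^+ .
\end{align*}
For $\tau\in I$, $0\le\sigma\le\sigma_0$ and $|y|\le h$,
\begin{equation}\label{eq:90}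
e^{\tau-\sigma-y}\ge e^{-1/10}\cdot100F^2\ge90F^2,\qquad e^{\tau-\sigma-y}\gg N^2e^{-\sigma}.
\end{equation}

\emph{The spectral term $W^{(1)}$.} For $0\le\sigma\le\sigma_0$ the interval $I-\sigma$ is the union of the nine unit intervals starting at $\tau_*=2\log N-\sigma+i$, $0\le i\le8$. They satisfy the hypotheses of Lemma~\ref{lem:spectral} by \eqref{eq:90}, and $e^{-\tau_*/4}\le e^{\sigma/4}N^{-1/2}$. The case $\sigma=0$ bounds the first two terms of $W^{(1)}$. The third is $\int_0^{\sigma_0}q_0(\sigma)(g_h*A_f)(\tau-\sigma)\,d\sigma$, with norm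
\[
\ll\int_0^\infty e^{-3\sigma/4}e^{\sigma/4}\,d\sigma\cdot N^{-1/2}h(1+F)^{1/2}\log^5N .
\]
As $h^2(1+F)\le1+hF$, we get $\|W^{(1)}\|_I^2\ll N^{-1}(1+hF)\log^{10}N$.

\emph{The terms with $m+n=f$.} In the model these were constant in $X$. Here they vary slowly, and we claim that for $e^\tau\ge90F^2$
\begin{equation}\label{eq:A0}
\|A^0(\tau)\|+\|(A^0)'(\tau)\|\ll Fe^{-\tau/2}\log N .
\end{equation}
Since $4mn\le f^2\le4F^2$, the arguments $x=\tau-\log4mn$ are positive, and \eqref{eq:powers} separates $m$ from $n$: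
\[
A_f^0(\tau)=\frac{\epsilon_u}2\sum_\pm\gamma_\pm\sum_{j\ge0}\omega_j^\pm(4e^{-\tau})^{\frac12\pm ir+j}\sum_{m+n=f}t(m)m^{j\pm ir}\,t(n)n^{j\pm ir}.
\]
For $f\le2F$ the inner sum is the $f$-th Fourier coefficient of $S^2$, where $S(\alpha)=\sum_{n\le2F}t(n)n^{j\pm ir}e(n\alpha)$. Partial summation with \eqref{eq:W} gives
\[
\sup|S|\ll\Big((2F)^{j+1/2}+|j\pm ir|\int_1^{2F}v^{j-1/2}dv\Big)\log N\ll(2F)^{j+1/2}\log N
\]
uniformly in $j$, and \eqref{eq:RS} gives $\int_0^1|S|^2\ll(2F)^{2j+1}$. By Parseval's identity the $\ell^2$-norm over $f$ of the inner sums is at most $(\int_0^1|S|^4)^{1/2}\ll(2F)^{2j+1}\log N$. Differentiation in $\tau$ costs a factor $O(j+1)$. Since $\frac{11}{10}\cdot4\cdot4=17.6$, the left side of \eqref{eq:A0} is $\ll Fe^{-\tau/2}\log N\sum_j(j+1)(17.6F^2e^{-\tau})^j$, and $17.6/90<\frac15$. This proves \eqref{eq:A0}. Now $\int|g_h|\ll h$, so \eqref{eq:90} and \eqref{eq:A0} give for $\tau\in I$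
\[
\|W^{(2)}(\tau)\|\ll h\frac FN\log N\Big(1+\int_0^\infty e^{-3\sigma/4}e^{\sigma/2}d\sigma\Big).
\]
The integral converges because $q$ decays faster than $e^{-x/2}$. As $hF\le N$, we obtain $\|W^{(2)}\|_I^2\ll h^2F^2N^{-2}\log^2N\le N^{-1}hF\log^2N$.

\emph{The tail $W^{(3)}$.} Here $W_f^{(3)}(\tau)=\sum_na_f(n)(g_h*q_1*p)(\tau-\tau_n)$, and $g_h*q_1*p$ is supported in $x\ge\sigma_0-1-h$. For $\tau\in I$ only those $n$ contribute for which $4n(n+f)\le N^2e^{11-\sigma_0}=100e^{11}F^2$, so that $n+f\le C_1F$ with an absolute constant $C_1\ge2$. Thus the sum is short and the weight is small. Four partial integrations give $\hat q_1(iy)\ll e^{-3\sigma_0/4}(1+|y|)^{-4}\ll(F/N)^{3/2}(1+|y|)^{-4}$; also $\hat p(iy)\ll1$ and $\hat g_h(iy)\ll h$. Fourier inversion again separates the variables: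
\[
W_f^{(3)}(\tau)=\frac1{2\pi}\int_{\mathbb R}\hat g_h(iy)\hat q_1(iy)\hat p(iy)e^{iy\tau}4^{-iy}D_y(f)\,dy,\qquad D_y(f)=\sum_{\substack{n\ge1\\n+f\le C_1F}}\frac{t(n)t(n+f)}{(n(n+f))^{1/2+iy}} .
\]
The number $D_y(f)$ is the $f$-th Fourier coefficient of $S_y\overline{S_{-y}}$, where $S_y(\alpha)=\sum_{n\le C_1F}t(n)n^{-1/2-iy}e(n\alpha)$. Partial summation gives $S_y\ll(1+|y|)\log^2N$ from \eqref{eq:W} and $\int_0^1|S_{-y}|^2=\sum_{n\le C_1F}t(n)^2/n\ll\log N$ from \eqref{eq:RS}. Hence $\sum_f|D_y(f)|^2\le\int_0^1|S_yS_{-y}|^2\ll(1+|y|)^2\log^5N$, and Minkowski's inequality gives $\|W^{(3)}(\tau)\|^2\ll h^2(F/N)^3\log^5N\le N^{-1}hF\log^5N$. Adding the three bounds proves the proposition.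
\end{proof}

\section{Sharp sums: proof of Theorem \ref{thm:main}}\label{sec:sharp}

Let $N,L,F$ be as in Theorem~\ref{thm:main}. For $M\in(L,2L]$ put $V_f(n,M)=\sum_{n+L<m\le n+M}a_f(m)$. We show that, uniformly in $M$,
\begin{equation}\label{eq:V}
\sum_{f\sim F}\sum_{n\sim N}|V_f(n,M)|^2\ll(1+LF/N)\log^{12}N .
\end{equation}
There are two mismatches with Proposition~\ref{prop:smooth}: the cutoff is sharp, and the average is over integers $n$ rather than over real $\tau$. Both are resolved by the same remark: the endpoints may be moved freely between consecutive integers.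

\emph{Endpoints.} Let $n_1=n+\lfloor L\rfloor$, $n_2=n+\lfloor M\rfloor$, $\theta\in[\frac25,\frac35]$, $\alpha=\ell_f(n_1+\theta)$, $\beta=\ell_f(n_2+\theta)$. Since $\ell_f$ is increasing and $\tau_m=\ell_f(m)$,
\[
V_f(n,M)=\sum_{m\ge1}a_f(m)\big[H(\tau_m-\alpha)-H(\tau_m-\beta)\big],\qquad H=\mathbf 1_{x>0}.
\]
As $L\le N$, we have $N<n_1\le3N$ and $n_1\le n_2\le4N$. As $f\le N/50$, the derivative $\ell_f'(x)=\frac1x+\frac1{x+f}$ satisfies $0.4/N\le\ell_f'\le2/N$ on $[N,4N+1]$. Put $h=L/(10N)\in[\frac1{10N},\frac1{10}]$. Since $n_2-n_1\le L+1\le2L$, we have $0\le\beta-\alpha\le4L/N=40h$. Since $n_i+\theta$ has distance at least $\frac25$ from the integers, $|\tau_m-\alpha|$ and $|\tau_m-\beta|$ are at least $0.16/N$ for all $m\ge1$.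

\emph{Dyadic smoothing.} Fix a smooth $\Theta$ with $\Theta=0$ on $(-\infty,0]$ and $\Theta=1$ on $[1,\infty)$, and put $\varpi(x)=\Theta(2x)-\Theta(x)$, supported in $[0,1]$. Let $j_0$ be minimal with $h2^{-j_0}\le1/(100N)$; then $j_0\ll\log N$. For $|x|\ge0.16/N$ we have $2^{j_0}|x|/h\ge16$, so
\[
H(x)=\Theta(2^{j_0}x/h)=\Theta(x/h)+\sum_{0\le i<j_0}\varpi(2^ix/h).
\]
Also $\Theta(\frac{\tau_m-\alpha}h)-\Theta(\frac{\tau_m-\beta}h)=\int_0^{(\beta-\alpha)/h}\Theta'(\frac{\tau_m-\alpha}h-y)\,dy$. With $g_1(x)=\Theta'(-x)$ and $g_2(x)=\varpi(-x)$, both supported in $[-1,0]$, we obtain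
\begin{equation}\label{eq:Vsplit}
|V_f(n,M)|\le\int_0^{40}|W_f(\alpha+hy;g_1,h)|\,dy+\sum_{0\le i<j_0}\Big(|W_f(\alpha;g_2,h2^{-i})|+|W_f(\beta;g_2,h2^{-i})|\Big).
\end{equation}
All scales lie in $[\frac1{100N},\frac1{10}]$ by the minimality of $j_0$. All arguments lie in $I$: they are at least $\log4N^2$; $\alpha+40h\le\log(4\cdot3.006\cdot3.026N^2)+4<2\log N+8$; and $\beta\le\log(4\cdot4.006\cdot4.026N^2)<2\log N+5$.

\emph{Averaging over $\theta$.} The left side of \eqref{eq:Vsplit} does not depend on $\theta$. Take the $L^2$-norm in $(f,n,\theta)$. For fixed $f$ the intervals $n_i+[\frac25,\frac35]$ are disjoint as $n$ varies, and $dx\le2.5N\,d\tau$ under $\tau=\ell_f(x)+\text{const}$. So for each term, with $y$ or $i$ fixed, the sum over $n$ and the integral over $\theta$ together are at most $2.5N\int_I|W_f|^2d\tau$. By Minkowski's inequality and Proposition~\ref{prop:smooth}, the square root of the left side of \eqref{eq:V} is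
\[
\ll\log^5N\Big[(1+hF)^{1/2}+\sum_{i<j_0}(1+2^{-i}hF)^{1/2}\Big]\ll\log^5N\big[\log N+(hF)^{1/2}\big],
\]
and \eqref{eq:V} follows.

\emph{Removing the weight.} Let $\psi_f(x)=\sqrt{x(x+f)}$, so $b_f(m)=\psi_f(m)a_f(m)$, and $\psi_f\ll N$, $\psi_f'\ll1$ on $[N,4N]$. Partial summation gives
\[
\sum_{l\sim L}b_f(n+l)=\psi_f(n+2L)V_f(n,2L)-\int_L^{2L}V_f(n,M)\psi_f'(n+M)\,dM .
\]
By Minkowski's inequality in $\ell^2(f,n)$ and \eqref{eq:V}, $\mathcal S\ll(N+L)^2(1+LF/N)\log^{12}N\ll(N^2+NLF)\log^{12}N$. This proves Theorem~\ref{thm:main}. \qed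

\section{The lower bound: proof of Theorem \ref{thm:lower}}\label{sec:lower}

We show that the diagonal dominates. After opening the square, one would like the sum over the pair $(n,n')=(n,n+f)$ to factor, but the condition $n'-n\sim F$ couples the variables. We restrict to boxes on which it holds automatically. The off-diagonal terms then become sums of the type $\mathcal S$ with the roles of $L$ and $F$ interchanged, and Theorem~\ref{thm:main} applies to them.

Throughout, $\varepsilon$ is fixed and $N$ is large. Let $R=\lfloor F/8\rfloor$ and $D=\lceil F\rceil+R$, so $R\asymp F$. For integers $x$ let $I_x=(x,x+R]$ and $I_x'=(x+D,x+D+R]$. If $n\in I_x$ and $n'\in I'_x$, then $\lceil F\rceil+1\le n'-n\le\lceil F\rceil+2R-1$, so $n'-n\sim F$. If also $N\le x\le2N-R$, then $n\sim N$. A given $n$ lies in $I_x$ for at most $R$ values of $x$. Since $\mathcal S$ is a sum of the non-negative terms $|\sum_{l\sim L}t(n+l)t(n'+l)|^2$,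
\begin{equation}\label{eq:boxes}
\mathcal S\ge\frac1R\sum_{N\le x\le2N-R}\ \sum_{l_1,l_2\sim L}C_x(l_1,l_2)C_x'(l_1,l_2),\qquad C_x(l_1,l_2)=\sum_{n\in I_x}t(n+l_1)t(n+l_2),
\end{equation}
where $C_x'$ is the same sum over $I_x'$.

\emph{Diagonal.} We use, here only, the Rankin--Selberg theorem with the error term given by Landau's method: $\sum_{n\le y}t(n)^2=c_uy+O(y^{3/5+\varepsilon/2})$ with $c_u>0$. The sums $C_x(l,l)$ and $C_x'(l,l)$ are sums of $t(m)^2$ over $R$ consecutive integers $m\ll N$. The hypothesis $F\ge N^{3/5+\varepsilon}$ makes $R$ larger than the error term, so both are at least $c_uR/2$. There are at least $N/2$ values of $x$ and at least $L/2$ integers $l\sim L$. So the terms $l_1=l_2$ contribute at least $R^{-1}\cdot\frac N2\cdot\frac L2\cdot(c_uR/2)^2\gg NLF$.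

\emph{Off-diagonal.} Let $l_1\ne l_2$ and $f'=|l_1-l_2|\in[1,L]$. Then $C_x(l_1,l_2)=\sum_{0<j\le R}b_{f'}(x'+j)$ with $x'=x+\min(l_1,l_2)$, and $C_x'(l_1,l_2)$ is the same expression with $x'=x+D+\min(l_1,l_2)$. In both cases $N\le x'\le5N$. Given $f'$ and $x'$, the triple $(x,l_1,l_2)$ is determined by $\min(l_1,l_2)$ and the order of $l_1,l_2$, so there are $O(L)$ triples. With $|CC'|\le\frac12(C^2+C'^2)$, the off-diagonal part of \eqref{eq:boxes} is
\[
\ll\frac LR\sum_{1\le f'\le L}\ \sum_{N\le x'\le5N}\Big|\sum_{0<j\le R}b_{f'}(x'+j)\Big|^2=\frac LR\sum_{1\le f'\le L}\ \sum_{N-R\le n\le5N-R}\Big|\sum_{l\sim R}b_{f'}(n+l)\Big|^2,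
\]
where $x'=n+R$. Cover the range of $n$ by $n\sim N'$ with $N'\in\{N/2,N,2N,4N\}$, and the range of $f'$ by $f'\sim F'$ with $F'=\frac12,1,2,\dots\le L$; the shift $f'=1$ is the reason why Theorem~\ref{thm:main} allows $F=\frac12$. For large $N$ we have $N'\ge100$, $1\le R\le N'$ and $F'\le FN^{-\varepsilon}\le N'/100$. Theorem~\ref{thm:main} gives $\mathcal S(N',R,F')\ll(N^2+NFL)\log^{12}N$ for each of the $O(\log N)$ pieces. The off-diagonal part is therefore
\[
\ll\frac LF(N^2+NFL)\log^{13}N=NLF\Big(\frac N{F^2}+\frac LF\Big)\log^{13}N\le NLF\big(N^{-1/5}+N^{-\varepsilon}\big)\log^{13}N,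
\]
by $F\ge N^{3/5+\varepsilon}$ and $L\le FN^{-\varepsilon}$. This is $o(NLF)$, uniformly in $L$ and $F$, and Theorem~\ref{thm:lower} follows. \qed

\begin{thebibliography}{1}
\bibitem{Suvitie} Eeva Suvitie, \emph{On the shifted convolution problem in mean}, arXiv:1202.3906 (2012).
\end{thebibliography}
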